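\title{Completeness of hyperbolic centroaffine hypersurfaces defined by homogeneous polynomials}

\begin{abstract}
Let $h$ be a homogeneous polynomial of degree $k\ge2$ on $\mathbb R^{n+1}$ and let $\mathcal H$ be a connected component of $\{h=1\}$ on which the centroaffine metric $g=-\frac1k\partial^2h$ is positive definite. We prove that $g$ is complete, for all $n\ge1$ and $k\ge2$. This answers a question posed by Cort\'es, Nardmann and Suhr for $n\ge2$, $k\ge4$. More precisely, $(\mathcal H,g)$ is quasi-isometric to the Hilbert geometry of the convex cone over $\mathcal H$, with constants that depend only on $k$. Conversely, a connected component of the set of hyperbolic points of $\{h=1\}$ is complete only if it is closed. The proof of completeness combines the concavity of $h^{1/k}$ with the inequalities of Bernstein and Chebyshev for polynomials in one variable.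
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$ and let $D$ be the flat connection of $\mathbb R^{n+1}$. A \emph{centroaffine hypersurface} is a connected smooth hypersurface $\mathcal H\subset\mathbb R^{n+1}\setminus\{0\}$ such that the position vector field $\xi(p)=p$ is transversal to $T_p\mathcal H$ at every $p\in\mathcal H$. For vector fields $X,Y$ tangent to $\mathcal H$, split $D_XY$ into a tangential and a radial part:
\[
D_XY=\nabla_XY+g(X,Y)\,\xi .
\]
This Gauss formula defines a symmetric tensor $g$ on $\mathcal H$. It is the second fundamental form with the position vector in the role of the normal, and it is preserved by linear automorphisms of $\mathbb R^{n+1}$. The hypersurface is called \emph{hyperbolic} if $g$ is positive definite, that is, if $\mathcal H$ bends away from the origin in every tangent direction. Then $g$ is a Riemannian metric, the \emph{centroaffine metric}. We write $L_g$ for the length of piecewise $C^1$ curves and $d_g$ for the resulting distance.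

Level sets of homogeneous functions are the natural examples. If $h$ is smooth and homogeneous of degree $k>0$, Euler's identity gives $dh_p(p)=k$ on $\{h=1\}$, so this set is a smooth hypersurface transversal to $\xi$, with tangent spaces $\ker dh_p$. Differentiating $dh(Y)=0$ in the direction $X$ gives $\partial^2h(X,Y)+dh(D_XY)=0$, and $dh(D_XY)=k\,g(X,Y)$. Hence
\begin{equation}\label{eq:gh}
g=-\tfrac1k\,\partial^2h\big|_{T\mathcal H\times T\mathcal H}.
\end{equation}
For $h=x_0^2-x_1^2-\dots-x_n^2$ and the sheet $x_0>0$, this is the hyperboloid model of hyperbolic space. For a monomial $h=x_0^{a_0}\cdots x_n^{a_n}$ with all $a_i\ge1$, and the component in the positive orthant, $\partial^2h$ agrees with $\partial^2\log h=h^{-1}\partial^2h-h^{-2}dh^2$ on $T\mathcal H$, so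
\begin{equation}\label{eq:monomial}
g=\tfrac1k\sum_i a_i\,(d\log x_i)^2 .
\end{equation}
In the coordinates $\log x_i$ this is a Euclidean metric on the hyperplane $\sum_ia_i\log x_i=0$. Both examples are closed subsets of $\mathbb R^{n+1}$ and both are complete. In general, closedness says that a curve leaving every compact subset of $\mathcal H$ is unbounded in $\mathbb R^{n+1}$, but $g$ may decay at infinity so fast that such a curve has finite $g$-length. This leads to the following statement, for integers $n\ge1$ and $k\ge2$.

\medskip\noindent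
$\mathcal S(n,k)$: \emph{For every homogeneous polynomial $h\colon\mathbb R^{n+1}\to\mathbb R$ of degree $k$ and every connected component $\mathcal H$ of $\{h=1\}$ which is a hyperbolic centroaffine hypersurface and is closed in $\mathbb R^{n+1}$, the centroaffine metric of $\mathcal H$ is complete.}
\medskip

It is known that $\mathcal S(1,k)$ holds for every $k\ge2$ and that $\mathcal S(n,2)$ and $\mathcal S(n,3)$ hold for every $n\ge1$. The analogue of $\mathcal S(1,k)$ fails for homogeneous functions that are real-analytic only on an open cone: for $k>1$ the level set $\{h=1\}$ of $h=\big(\frac{x_1x_2}{x_1+x_2}\big)^k$ in the open quadrant is a hyperbolic curve, closed in $\mathbb R^2$, whose centroaffine metric is incomplete (see Example~\ref{ex:analytic}). So a proof must use that $h$ is a polynomial. The problem posed by Cort\'es, Nardmann and Suhr \cite{CNS} is to decide $\mathcal S(n,k)$ for $n\ge2$ and $k\ge4$. The answer is that $\mathcal S(n,k)$ holds in all these cases, and the argument works for all $n\ge1$, $k\ge2$.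

\begin{theorem}\label{thm:A}
Let $n\ge1$, $k\ge2$, let $h\colon\mathbb R^{n+1}\to\mathbb R$ be a homogeneous polynomial of degree $k$, and let $\mathcal H$ be a connected component of $\{h=1\}$ which is a hyperbolic centroaffine hypersurface, closed in $\mathbb R^{n+1}$. Then the centroaffine metric $g$ of $\mathcal H$ is complete.
\end{theorem}

The proof compares $d_g$ with a distance that depends only on the cone over $\mathcal H$. Let $U$ be an open convex cone whose closure contains no line. For $x,y\in U$ put
\begin{equation}\label{eq:hilb}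
M(x/y)=\min\{\lambda>0:\lambda y-x\in\overline U\},\qquad d_{\mathrm{Hilb}}(x,y)=\log\big(M(x/y)\,M(y/x)\big).
\end{equation}
This is the \emph{Hilbert metric} of $U$. It does not change when $x$ and $y$ are multiplied by positive numbers, so it lives on the space of rays of $U$; this space with $d_{\mathrm{Hilb}}$ is the \emph{Hilbert geometry} of $U$. Lemma~\ref{lem:chord} expresses $d_{\mathrm{Hilb}}$ as the logarithm of a cross-ratio, with no factor $\frac12$.

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A}, $U=\mathbb R_{>0}\mathcal H$ is an open convex cone whose closure contains no line, and for all $x,y\in\mathcal H$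
\[
k^{-13/2}\Big\lfloor\frac{d_{\mathrm{Hilb}}(x,y)}{2\log(1+k^2)}\Big\rfloor\ \le\ d_g(x,y)\ \le\ \sqrt{k^3/2}\;\,d_{\mathrm{Hilb}}(x,y).
\]
So $(\mathcal H,g)$ is quasi-isometric to the Hilbert geometry of $U$, with constants depending only on $k$, not on $n$ or $h$.
\end{theorem}

The last sentence follows from the inequalities: every ray of $U$ meets $\mathcal H$ exactly once, and $\lfloor r\rfloor\ge r-1$ turns the display into $A^{-1}d_{\mathrm{Hilb}}-B\le d_g\le A\,d_{\mathrm{Hilb}}$ with $A,B$ depending only on $k$.

For a polynomial $h$, a component of the closed set $\{h=1\}$ is always closed. Closedness becomes a real condition when only part of the level set is hyperbolic. Call $p\in\{h=1\}$ a \emph{hyperbolic point} if $-\partial^2h_p$ is positive definite on $\ker dh_p$. These points form an open subset of $\{h=1\}$.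

\begin{theorem}\label{thm:C}
Let $h\colon\mathbb R^{n+1}\to\mathbb R$ be a homogeneous polynomial of degree $k\ge2$ and let $\mathcal H$ be a connected component of the set of hyperbolic points of $\{h=1\}$. Then the following are equivalent: $g$ is complete; $\mathcal H$ is closed in $\mathbb R^{n+1}$; $\mathcal H$ is a connected component of $\{h=1\}$.
\end{theorem}

The function $F=h^{1/k}$ is concave on $U$, vanishes on $\partial U$, and $g=-\partial^2F$ on $T\mathcal H$. A $g$-short curve from $x$ to $y$ therefore changes $dF$ very little. If $dF$ is almost the same at $x$ and at $y$, then $h$ is almost constant on the segment $[x,y]$. A polynomial of degree at most $k$ is then almost constant slightly beyond the segment, so it cannot vanish at a nearby point of $\partial U$. This prevents $y$ from being far from $x$ in the geometry of the cone. Section~\ref{sec:curves} carries out this argument by hand for the hyperbola; Sections~\ref{sec:order}--\ref{sec:short} give it in general.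

\section{The cone over $\mathcal H$ and the function $h^{1/k}$}\label{sec:cone}

From here through Section~\ref{sec:upper}, unless an example says otherwise, $h$ and $\mathcal H$ are as in Theorem~\ref{thm:A}, and
\[
U=\mathbb R_{>0}\mathcal H,\qquad F=h^{1/k}\ \text{ on }\overline U .
\]
The Hessian of $h$ is indefinite on $U$, since $\partial^2h_p(p,p)=k(k-1)h(p)>0$. Passing to degree one removes the positive direction and turns hyperbolicity into concavity. We use three facts about a concave function $\varphi$ of one variable: its graph lies below each tangent line; if $\varphi>0$ on $[0,\infty)$, it is nondecreasing; so if $\varphi>0$ on $\mathbb R$, it is constant.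

\begin{lemma}\label{lem:cone}
\begin{enumerate}
\item[(a)] $U$ is open and path connected, $h>0$ on $U$, $h=0$ on $\partial U$, and every ray of $U$ meets $\mathcal H=U\cap\{h=1\}$ exactly once.
\item[(b)] For $z\in U$ the form $\partial^2F_z$ is negative semidefinite with kernel $\mathbb Rz$, it is homogeneous of degree $-1$ in $z$, and $g=-\partial^2F|_{T\mathcal H\times T\mathcal H}$.
\item[(c)] $U$ is convex, $F$ is continuous and concave on $\overline U$, $U+\overline U\subset U$, and $F(u+w)\ge F(u)$ for $u,w\in\overline U$.
\item[(d)] $\overline U\cap(-\overline U)=\{0\}$, and $\overline U$ contains no line.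
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The radial projection $\pi(z)=h(z)^{-1/k}z$ maps the open set $\{h>0\}$ continuously to $\{h=1\}$, it is constant on rays and fixes $\{h=1\}$, and $U=\pi^{-1}(\mathcal H)$. As a component of a manifold, $\mathcal H$ is open in $\{h=1\}$, and it is closed. So $U$ is open and is closed in $\{h>0\}$. A point $q\in\partial U$ has $h(q)\ge0$ by continuity and $q\notin U$; if $h(q)>0$, relative closedness would give $q\in U$. Finally $U$ is path connected because $\mathbb R_{>0}\times\mathcal H$ is.

(b) $F$ is smooth on $U$ and homogeneous of degree $1$, so $dF$ has degree $0$ and $\partial^2F$ has degree $-1$; differentiating $dF$ in the radial direction gives $\partial^2F_z(z,\cdot)=0$. Since $\partial^2F=\frac1kh^{1/k-1}\partial^2h+\frac1k(\frac1k-1)h^{1/k-2}dh^2$, formula \eqref{eq:gh} gives $\partial^2F_p=-g$ on $T_p\mathcal H=\ker dh_p$ for $p\in\mathcal H$. As $\mathbb R^{n+1}=T_p\mathcal H\oplus\mathbb Rp$ and $g>0$, the claim holds on $\mathcal H$, and by homogeneity on $U$.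

(c) So far $F$ is concave only along segments contained in $U$. Let $x,y\in U$, let $c\colon[0,1]\to U$ be a path from $x$ to $y$, and let $S=\{s:[x,c(s)]\subset U\}$. Then $0\in S$, and $S$ is open because $U$ is open and segments are compact. Put $\mu=\min_{[0,1]}F\circ c>0$. For $s\in S$, concavity gives $F\ge\mu$ on $[x,c(s)]$. If $s_i\in S$ and $s_i\to s$, then in the limit $[x,c(s)]\subset\overline U$ and $h\ge\mu^k>0$ on this segment, so it avoids $\partial U$ by (a). Thus $S$ is closed, $S=[0,1]$, and $[x,y]\subset U$.

Now $U$ is a convex cone, so $U+U\subset U$, and $F$ is concave on $U$, hence on $\overline U$ by continuity of $h^{1/k}$. If $u\in U$ and $w=\lim w_i$ with $w_i\in U$, then $u+w=(u+w-w_i)+w_i\in U+U$ for large $i$. For $u,w\in\overline U$, homogeneity and concavity give $F(u+w)=2F(\frac{u+w}2)\ge F(u)+F(w)\ge F(u)$.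

(d) Suppose $\pm w\in\overline U$ with $w\ne0$, and take $x\in U$. By (c), $x+tw\in U$ for all $t\in\mathbb R$. The positive concave function $t\mapsto F(x+tw)$ is constant, so $\partial^2F_x(w,w)=0$ and $w\in\mathbb Rx$ by (b). Then the line $x+\mathbb Rw\subset U$ passes through $0$, where $h=0$, against (a). If $\overline U$ contained a line $a+\mathbb Rw$, then $\pm w=\lim_{t\to\infty}t^{-1}(a\pm tw)$ would lie in $\overline U$.
\end{proof}

Closedness of $\mathcal H$ enters through $h|_{\partial U}=0$. Definiteness of $g$, as opposed to semidefiniteness, enters in (d): for $h=x_1^k$ one has $g=0$, and the cone is a half-space.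

The simplest curves in $\mathcal H$ are the radial projections of segments, and their speed is explicit.

\begin{lemma}\label{lem:speed}
Let $z(t)=x+tv$ lie in $U$ for $t$ in an interval, and put $\varphi(t)=F(z(t))$ and $\sigma(t)=z(t)/\varphi(t)\in\mathcal H$. Then
\[
g(\sigma',\sigma')=-\frac{\partial^2F_z(v,v)}{F(z)}=-\frac{\varphi''}{\varphi}.
\]
\end{lemma}

\begin{proof}
The vector $\sigma'$ equals $v/\varphi$ plus a multiple of $\sigma$, which $\partial^2F_\sigma$ annihilates. So $g(\sigma',\sigma')=-\varphi^{-2}\partial^2F_\sigma(v,v)$, and $\partial^2F_\sigma=\varphi\,\partial^2F_z$ by homogeneity.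
\end{proof}

\section{Plane curves}\label{sec:curves}

The case $n=1$ shows what is special about polynomials, why the obvious argument stops in higher dimension, and how the general argument runs.

\subsection*{The order of vanishing on the boundary}
Let $n=1$. By Lemma~\ref{lem:cone}, $U$ is an open sector spanned by linearly independent vectors $a,b$. Put $z(t)=(1-t)a+tb$ for $0<t<1$. The curve $\sigma$ of Lemma~\ref{lem:speed} parametrizes $\mathcal H$, so $g$ is complete if and only if $\int\sqrt{-\varphi''/\varphi}\,dt$ diverges at both ends. The polynomial $p(t)=h(z(t))=\varphi(t)^k$ has degree at most $k$, is positive on $(0,1)$, and vanishes at $0$. Write $p=t^mr(t)$ with $m\ge1$ and $r(0)>0$. From $\log\varphi=\frac mk\log t+\frac1k\log r$ we get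
\[
-\frac{\varphi''}\varphi=-(\log\varphi)''-\big((\log\varphi)'\big)^2=\frac mk\Big(1-\frac mk\Big)\frac1{t^2}+O\Big(\frac1t\Big)\qquad(t\to0).
\]
If $m=k$, then $r$ is constant because $\deg p\le k$, so $\varphi$ is linear; this contradicts $\varphi''<0$, which holds by Lemma~\ref{lem:cone}(b) since $b-a\notin\mathbb Rz(t)$. Hence $m<k$ and the length diverges logarithmically. Exchanging $a$ and $b$ treats the other end. This proves $\mathcal S(1,k)$ and suggests that the answer is positive in every dimension.

\begin{example}\label{ex:analytic}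
Let $h=\big(\frac{x_1x_2}{x_1+x_2}\big)^k$ on the open quadrant, so $F=\frac{x_1x_2}{x_1+x_2}$. The level set $\mathcal H$ is the branch $x_1>1$ of $(x_1-1)(x_2-1)=1$, which is closed in $\mathbb R^2$. The identity $g=-\partial^2F|_{T\mathcal H\times T\mathcal H}$ and Lemma~\ref{lem:speed} use only smoothness and homogeneity. On $z(t)=(t,1-t)$ we have $\varphi=t(1-t)$, so $g(\sigma',\sigma')=\frac2{t(1-t)}>0$. Thus $\mathcal H$ is hyperbolic and isometric to an open interval of length $\int_0^1\sqrt{2/(t(1-t))}\,dt=\sqrt2\,\pi$, which is incomplete. Here $F$ vanishes to first order on $\partial U$ without being linear, which is the case $m=k$ that a polynomial cannot realize.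
\end{example}

For $n\ge2$ the same computation applies to each section of $\mathcal H$ by a plane through the origin and shows that the section has infinite length in both directions. But $d_g$ is an infimum over all curves, and these need not stay in a plane. One might hope instead to bound $g$ from below pointwise in terms of the cone $U$ and the degree. No such bound exists.

\begin{example}\label{ex:quartic}
For $\varepsilon>0$ let $h=x_1^4-\varepsilon x_1^2x_2^2-x_2^4$ and $p(t)=h(1,t)=1-\varepsilon t^2-t^4$. Then $p>0$ exactly on an interval $(-\tau,\tau)$, where $\tau<1$ and $\tau\to1$ as $\varepsilon\to0$. Let $\mathcal H$ be the component of $\{h=1\}$ in $U=\{|x_2|<\tau x_1\}$. Since $p''<0$, the function $\varphi=p^{1/4}$ has $\varphi''=\frac14p^{-3/4}p''-\frac3{16}p^{-7/4}(p')^2<0$, so $\mathcal H$ is hyperbolic. At the point $(1,0)$ the tangent vector $v=(0,1)$ has $g(v,v)=-\varphi''(0)=\varepsilon/2$. As $\varepsilon\to0$ the cones converge to $\{|x_2|<x_1\}$, while $g(v,v)\to0$.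
\end{example}

So the lower bound for lengths has to be found at a definite scale, not infinitesimally, and it has to apply to every curve with given endpoints. The quantity that does both is the change of $dF(v)$ for the fixed vector $v=y-x$: it depends only on the endpoints $x,y$, and its derivative along any curve $\gamma$ is $\partial^2F(\gamma',v)$.

\subsection*{The method on the hyperbola}
Let $h=x_1x_2$, $k=2$, let $U$ be the quadrant and $\gamma(s)=(e^s,e^{-s})$, which has $g(\gamma',\gamma')=1$ by \eqref{eq:gh}. Fix $\Lambda>1$ and take $x=(1,1)$, $y=(\Lambda,\Lambda^{-1})$, $v=y-x$; see Figure~\ref{fig:hyp}.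

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[->] (0,0) -- (6.7,0) node[right] {$x_1$};
\draw[->] (0,0) -- (0,2.8) node[above] {$x_2$};
\draw[thick,domain=0.4:6.5,samples=80] plot (\x,{1/\x});
\draw (1,1) -- (5,0.2);
\draw[dashed] (0,1.2) -- (1,1);
\draw[dashed] (5,0.2) -- (6,0);
\fill (1,1) circle (1.4pt) node[above right] {$x$};
\fill (5,0.2) circle (1.4pt) node[above] {$y$};
\fill (0,1.2) circle (1.4pt) node[left] {$t=-\frac14$};
\fill (6,0) circle (1.4pt) node[below] {$t=\frac54$};
\node at (0.8,2.3) {$\mathcal H$};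
\end{tikzpicture}
\caption{The hyperbola $\mathcal H=\{x_1x_2=1\}$ in the quadrant, the points $x=(1,1)$ and $y=(5,\frac15)$, and the line $x+t(y-x)$. On the solid chord $h=x_1x_2\ge1$; the line leaves the quadrant, and $h$ vanishes, at $t=-\frac14$ and $t=\frac54$.}\label{fig:hyp}
\end{figure}

\emph{The total change of $dF(v)$ is large.} The polynomial $p(t)=h(x+tv)$ has degree at most $2$ and $p(0)=p(1)=1$, so $p=1+ct(1-t)$. The line leaves $U$ at $t_*=-\frac1{\Lambda-1}$, where the first coordinate vanishes. The condition $p(t_*)=0$ forces $c=(\Lambda-1)^2/\Lambda$: a nearby zero prevents $p$ from being flat on $[0,1]$. Since $F(x+tv)=\sqrt{p(t)}$, we get $dF_x(v)-dF_y(v)=\frac12p'(0)-\frac12p'(1)=c$.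

\emph{The rate of change is bounded.} By the Cauchy--Schwarz inequality, the derivative of $dF(v)$ with respect to $g$-length at $z\in\mathcal H$ is at most $\sqrt{-\partial^2F_z(v,v)}=\frac12\big|\frac{v_1}{z_1}-\frac{v_2}{z_2}\big|$. On the arc $z=\gamma(s)$, $0\le s\le\log\Lambda$, this is $\frac12\big((\Lambda-1)e^{-s}+(1-\Lambda^{-1})e^s\big)\le\Lambda-1$.

The arc therefore has length at least $c/(\Lambda-1)=1-\Lambda^{-1}$; its true length is $\log\Lambda$. The bound is poor for large $\Lambda$, but for fixed $\Lambda$ it holds around every point of $\mathcal H$, by the symmetry $(x_1,x_2)\mapsto(rx_1,r^{-1}x_2)$, and a curve going to infinity contains infinitely many such arcs. In general there is no symmetry and no formula for $p$. We need a substitute for ``the coordinates change by a factor at most $\Lambda$'', and inequalities for polynomials in place of the two explicit computations.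

\section{The order defined by the cone}\label{sec:order}

Write $u\preceq w$ if $w-u\in\overline U$. This relation is transitive, compatible with sums and with multiplication by nonnegative numbers, and antisymmetric by Lemma~\ref{lem:cone}(d). By Lemma~\ref{lem:cone}(c), $F$ is monotone: $F(u)\le F(w)$ if $0\preceq u\preceq w$. For $z\in U$ and $v\in\mathbb R^{n+1}$ let
\[
|v|_z=\min\{\lambda\ge0:-\lambda z\preceq v\preceq\lambda z\},
\]
the size of $v$ as seen from $z$. With $M$ as in \eqref{eq:hilb}, the \emph{Thompson metric} on $U$ is
\[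
d_T(x,y)=\log\max\{M(x/y),M(y/x)\}.
\]
For the quadrant, $|v|_z=\max_i|v_i|/z_i$, $M(x/y)=\max_ix_i/y_i$, $d_T(x,y)=\max_i|\log(x_i/y_i)|$, and $d_{\mathrm{Hilb}}(x,y)=|\log\frac{x_1}{x_2}-\log\frac{y_1}{y_2}|$.

\begin{lemma}\label{lem:order}
Let $x,y,z\in U$ and $\Lambda\ge1$.
\begin{enumerate}
\item[(a)] $|\cdot|_z$ is a norm on $\mathbb R^{n+1}$. If $x\preceq\Lambda z$, then $|v|_z\le\Lambda|v|_x$ for all $v$.
\item[(b)] $d_T$ is a metric on $U$, the function $d_T(x,\cdot)$ is continuous, and $d_T(x,y)\le\log\Lambda$ if and only if $\Lambda^{-1}x\preceq y\preceq\Lambda x$.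
\item[(c)] The ball $\{y\in U:d_T(x,y)\le\log\Lambda\}$ is compact.
\item[(d)] If $x,y\in\mathcal H$, then $M(x/y),M(y/x)\ge1$ and $d_T(x,y)\le d_{\mathrm{Hilb}}(x,y)\le2d_T(x,y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $U$ is open, $z\pm\lambda^{-1}v\in U$ for large $\lambda$, and the minimum exists because $\overline U$ is closed. Adding and scaling the defining inequalities gives the triangle inequality and homogeneity. If $|v|_z=0$ then $\pm v\in\overline U$, so $v=0$. If $x\preceq\Lambda z$ then $\pm v\preceq|v|_x\,x\preceq\Lambda|v|_x\,z$.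

(b) The set of real $\lambda$ with $x\preceq\lambda y$ is closed, nonempty, and closed upward. It contains no $\lambda\le0$, since then $-x=(\lambda y-x)+(-\lambda)y\in\overline U$. So it equals $[M(x/y),\infty)$ with $M(x/y)>0$, which gives the last assertion once we know $d_T$ is defined by these numbers: $d_T(x,y)\le\log\Lambda$ means $x\preceq\Lambda y$ and $y\preceq\Lambda x$. Transitivity gives $M(x/z)\le M(x/y)M(y/z)$, hence the triangle inequality. Also $M(x/x)=1$, because $(\lambda-1)x\in\overline U$ only for $\lambda\ge1$. So $M(x/y)M(y/x)\ge1$ and $d_T\ge0$; and $d_T(x,y)=0$ means $x\preceq y\preceq x$, that is, $x=y$. If $|y'-y|_y\le\varepsilon<1$, then $(1-\varepsilon)y\preceq y'\preceq(1+\varepsilon)y\preceq(1-\varepsilon)^{-1}y$, so $|d_T(x,y')-d_T(x,y)|\le d_T(y,y')\le-\log(1-\varepsilon)$.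

(c) The set $\{y\in\mathbb R^{n+1}:\Lambda^{-1}x\preceq y\preceq\Lambda x\}$ is closed, it is bounded because $|y|_x\le\Lambda$ on it, and it lies in $\Lambda^{-1}x+\overline U\subset U$. By (b) it is the ball.

(d) If $y\preceq\lambda x$ then $1=F(y)\le F(\lambda x)=\lambda$. For two numbers $\ge1$, the product lies between the maximum and its square.
\end{proof}

By (c), completeness will follow once we show that $g$-bounded sets are $d_T$-bounded. By (a) and (b), the norms $|\cdot|_z$ are comparable within a $d_T$-ball, which is what the second step on the hyperbola needed.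

\section{Two consequences of the degree bound}\label{sec:poly}

The restriction of $h$ to a line is a polynomial of degree at most $k$. We use this twice, through the following classical inequalities.

\smallskip\noindent\emph{Bernstein's inequality.} If $q(\theta)=\sum_{j=0}^k(a_j\cos j\theta+b_j\sin j\theta)$, then $\sup|q'|\le k\sup|q|$.

\smallskip\noindent\emph{Chebyshev's inequality.} Let $T_k$ be the polynomial with $T_k(\cos\theta)=\cos k\theta$; it also satisfies $T_k(\cosh\theta)=\cosh k\theta$. If $q$ is a real polynomial of degree at most $k$ with $|q|\le1$ on $[-1,1]$, then $|q(s)|\le T_k(|s|)$ for $|s|\ge1$.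

\subsection*{An upper bound for the Hessian}
Concavity bounds $F$ and its first derivative along a segment in $\overline U$, but it does not bound the second derivative. Bernstein's inequality supplies that.

\begin{lemma}\label{lem:hess}
For $z\in U$ and $v\in\mathbb R^{n+1}$: $\ -\partial^2F_z(v,v)\le2k^3F(z)\,|v|_z^2$.
\end{lemma}

\begin{proof}
Both sides are homogeneous of degree $-1$ in $z$ and of degree $2$ in $v$, so we may assume $F(z)=1$ and $|v|_z=1$. Then $z\pm v\in\overline U$, and $z+tv=(1-|t|)z+|t|(z\pm v)\in U$ for $|t|<1$. The function $\varphi(t)=F(z+tv)$ is concave and nonnegative on $[-1,1]$, smooth near $0$, and $\varphi(0)=1$. From $0\le\varphi(\pm1)\le1\pm\varphi'(0)$ we get $|\varphi'(0)|\le1$, and then $\varphi(t)\le1+\varphi'(0)t\le1+|t|$.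

Let $p(t)=h(z+tv)=\varphi(t)^k$. On $[-1,1]$ we only know $p\le2^k$, so we work on the shorter interval $[-\tau,\tau]$ with $\tau=2/k\le1$, where $0\le p\le m:=(1+2/k)^k\le e^2$. The function $q(\theta)=p(\tau\sin\theta)-m/2$ is a trigonometric polynomial of degree at most $k$ with $|q|\le m/2$, and $q''(0)=\tau^2p''(0)$. Bernstein's inequality, applied to $q$ and to $q'$, gives $\tau^2|p''(0)|\le k^2m/2$, so $|p''(0)|\le k^4e^2/8\le k^4$. Since $p''(0)=k\varphi''(0)+k(k-1)\varphi'(0)^2$,
\[
-\partial^2F_z(v,v)=-\varphi''(0)=-\tfrac1kp''(0)+(k-1)\varphi'(0)^2\le k^3+k-1\le2k^3.\qedhere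
\]
\end{proof}

\subsection*{A lower bound for the change of $dF$}
If $d_T(x,y)=\log\Lambda$, the line through $x$ and $y$ leaves $U$ within $\frac1{\Lambda-1}$ times the length of $[x,y]$ from one end of the segment. A polynomial of degree $k$ that is bounded on a segment stays bounded, by an absolute factor, up to a relative distance $k^{-2}$ beyond it. We therefore fix
\[
\Lambda=1+k^2,\qquad \ell=\log\Lambda .
\]

\begin{lemma}\label{lem:drop}
Let $x,y\in\mathcal H$ with $d_T(x,y)=\ell$, and let $v=y-x$. Then $dF_x(v)-dF_y(v)\ge2/k$.
\end{lemma}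

\begin{proof}
\emph{A zero close to the segment.} By Lemma~\ref{lem:order}(b), the vectors
\[
\Lambda x-y=k^2\big(x-k^{-2}v\big),\qquad\Lambda y-x=k^2\big(x+(1+k^{-2})v\big)
\]
lie in $\overline U$. If both were in the open set $U$, this would persist for a slightly smaller $\Lambda$, and $d_T(x,y)<\ell$. So one of them lies in $\partial U$, where $h=0$. Thus $p(t)=h(x+tv)$ satisfies $p(0)=p(1)=1$ and $p(t_*)=0$ for $t_*=-k^{-2}$ or $t_*=1+k^{-2}$.

\emph{The change of $dF$ bounds the oscillation on the segment.} On $[0,1]$ the function $\varphi(t)=F(x+tv)=p(t)^{1/k}$ is concave with $\varphi(0)=\varphi(1)=1$. Hence $\varphi\ge1$ there, $a:=\varphi'(0)=dF_x(v)\ge0$ and $b:=-\varphi'(1)=-dF_y(v)\ge0$. We must bound $\delta=a+b$ from below. The tangent lines at $0$ and $1$ give $\varphi(t)-1\le\min\{at,b(1-t)\}$. For $\delta>0$ the minimum is at most the weighted mean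
\[
\frac{b\cdot at+a\cdot b(1-t)}{a+b}=\frac{ab}{a+b}\le\frac\delta4 ,
\]
and for $\delta=0$ it is $0$. So $\eta:=\max_{[0,1]}p-1$ satisfies $0\le\eta\le(1+\delta/4)^k-1$.

\emph{The zero forces oscillation.} If $\eta=0$, the polynomial $p$ is identically $1$, against $p(t_*)=0$. So $\eta>0$, and $q(s)=\frac2\eta\big(p(\frac{s+1}2)-1-\frac\eta2\big)$ satisfies $|q|\le1$ on $[-1,1]$. At $s=2t_*-1$ we have $|s|=1+2k^{-2}$ and $|q(s)|=1+\frac2\eta$. The inequality $\cosh\theta\ge1+\theta^2/2$ gives $1+2k^{-2}\le\cosh(2/k)$, so $1+2k^{-2}=\cosh\theta$ with $0\le\theta\le2/k$. By Chebyshev's inequality,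
\[
1+\tfrac2\eta\le T_k(1+2k^{-2})=\cosh k\theta\le\cosh2<4 .
\]
Hence $\eta>\frac23$ and $(1+\delta/4)^k>\frac53>e^{1/2}$, the last because $\frac{25}9>e$. Taking logarithms, $\delta/4\ge\log(1+\delta/4)>\frac1{2k}$.
\end{proof}

\begin{remark}
This lemma fails in Example~\ref{ex:analytic}. There $dF_z=(z_1^{-2},z_2^{-2})$ on $\mathcal H$. Take $x=(R,\frac R{R-1})$ and $y=(\Lambda R,\frac{\Lambda R}{\Lambda R-1})$. As $R\to\infty$ we have $x_2,y_2\to1$, so $d_T(x,y)=\log\Lambda$ for large $R$, while
\[
dF_x(v)-dF_y(v)=(1-\Lambda^{-2})(\Lambda-1)R^{-1}+(x_2^{-2}-y_2^{-2})(y_2-x_2)\longrightarrow0 .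
\]
\end{remark}

\section{Short curves do not get far}\label{sec:short}

Lemma~\ref{lem:hess} controls $\partial^2F_z(v,v)$ through $|v|_z$, and this norm is under control only while $z$ stays near $x$ in the Thompson metric. So we first treat a curve up to the moment it reaches $d_T$-distance $\ell$, and then cut an arbitrary curve into such pieces.

\begin{proposition}\label{prop:step}
Let $\gamma\colon[0,1]\to\mathcal H$ be piecewise $C^1$ with $\gamma(0)=x$, $\gamma(1)=y$, $d_T(x,y)=\ell$, and $d_T(x,\gamma(s))\le\ell$ for all $s$. Then $L_g(\gamma)\ge k^{-13/2}$.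
\end{proposition}

\begin{proof}
Let $v=y-x$. From $\Lambda^{-1}x\preceq y\preceq\Lambda x$ we get $v\preceq(\Lambda-1)x$ and $-v\preceq(1-\Lambda^{-1})x\preceq(\Lambda-1)x$, so $|v|_x\le k^2$. Since $x\preceq\Lambda\gamma(s)$, Lemma~\ref{lem:order}(a) gives $|v|_{\gamma(s)}\le k^2(1+k^2)\le\frac54k^4$, using $k^2\ge4$. The Cauchy--Schwarz inequality holds for the positive semidefinite form $-\partial^2F$. Together with Lemma~\ref{lem:cone}(b), Lemma~\ref{lem:hess} and $F(\gamma)=1$, it yields
\[
\Big|\frac d{ds}\,dF_{\gamma(s)}(v)\Big|=\big|\partial^2F_\gamma(\gamma',v)\big|\le\sqrt{g(\gamma',\gamma')}\,\sqrt{-\partial^2F_\gamma(v,v)}\le\sqrt{g(\gamma',\gamma')}\,\sqrt{2k^3}\cdot\tfrac54k^4 .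
\]
Integrating over $[0,1]$ and using Lemma~\ref{lem:drop},
\[
\tfrac2k\le dF_x(v)-dF_y(v)\le\tfrac54\sqrt2\,k^{11/2}L_g(\gamma),
\]
so $L_g(\gamma)\ge\frac8{5\sqrt2}k^{-13/2}\ge k^{-13/2}$.
\end{proof}

\begin{corollary}\label{cor:lower}
For all $x,y\in\mathcal H$: $\ d_g(x,y)\ge k^{-13/2}\lfloor d_T(x,y)/\ell\rfloor$.
\end{corollary}

\begin{proof}
Let $N=\lfloor d_T(x,y)/\ell\rfloor$ and let $\gamma\colon[0,1]\to\mathcal H$ be a piecewise $C^1$ curve from $x$ to $y$. We define $0=s_0<s_1<\dots<s_N\le1$ with $d_T(x,\gamma(s_j))\le j\ell$. Given $s_j$ with $j<N$, the triangle inequality gives $d_T(\gamma(s_j),y)\ge d_T(x,y)-j\ell\ge\ell$. The continuous function $s\mapsto d_T(\gamma(s_j),\gamma(s))$ on $[s_j,1]$ starts at $0$ and ends at a value $\ge\ell$. Let $s_{j+1}$ be the first parameter at which it equals $\ell$; it is at most $\ell$ on $[s_j,s_{j+1}]$, and $d_T(x,\gamma(s_{j+1}))\le(j+1)\ell$. Proposition~\ref{prop:step} applies to each of the $N$ pieces $\gamma|_{[s_j,s_{j+1}]}$, so $L_g(\gamma)\ge Nk^{-13/2}$.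
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $x\in\mathcal H$ and $R>0$. If $d_g(x,y)\le R$, Corollary~\ref{cor:lower} gives $d_T(x,y)\le\ell\,(k^{13/2}R+1)$. So the closed $g$-ball of radius $R$ around $x$ lies in $K\cap\mathcal H$, where $K$ is a closed $d_T$-ball. This set is compact, since $K$ is compact by Lemma~\ref{lem:order}(c) and $\mathcal H$ is closed. The distance $d_g$ induces the manifold topology, so closed $g$-bounded subsets of $\mathcal H$ are compact. By the Hopf--Rinow theorem, for a connected Riemannian manifold this property is equivalent to metric and to geodesic completeness.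
\end{proof}

\section{Comparison with the Hilbert metric}\label{sec:upper}

For the upper bound in Theorem~\ref{thm:B} one curve suffices, the radial projection of the segment $[x,y]$. We first read off $d_{\mathrm{Hilb}}$ from the line through $x$ and $y$.

\begin{lemma}\label{lem:chord}
Let $x\ne y$ in $\mathcal H$ and $v=y-x$. Then $\{t:x+tv\in U\}=(\alpha,\beta)$ with finite $\alpha<0$ and $\beta>1$, $\{t:x+tv\in\overline U\}=[\alpha,\beta]$, and
\[
M(y/x)=\frac{1-\alpha}{-\alpha},\qquad M(x/y)=\frac\beta{\beta-1},\qquad d_{\mathrm{Hilb}}(x,y)=\log\Big(\frac{1-\alpha}{-\alpha}\cdot\frac\beta{\beta-1}\Big).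
\]
\end{lemma}

\begin{proof}
The first set is an open interval containing $[0,1]$. Suppose $\beta=\infty$. Then $\varphi(t)=F(x+tv)$ is positive and concave on $[0,\infty)$, hence nondecreasing, and $\varphi(0)=\varphi(1)$ makes it constant on $[0,1]$. So $\partial^2F_x(v,v)=0$, $v\in\mathbb Rx$, and $y=\mu x$. If $\mu\le0$ then $\pm y\in\overline U$, which is excluded; if $\mu>0$ then $x$ and $y$ lie on one ray and $x=y$. So $\beta<\infty$, and exchanging $x$ and $y$ gives $\alpha>-\infty$. If $x+tv\in\overline U$, then $x+rtv=(1-r)x+r(x+tv)\in U$ for $0\le r<1$, so $t\in[\alpha,\beta]$; the converse inclusion holds by continuity.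

By Lemma~\ref{lem:order}(d) only $\lambda\ge1$ matter for $M$. The value $\lambda=1$ is excluded, since $\pm v\in\overline U$ would put a half-line $x\pm tv$, $t\ge0$, in $U$. For $\lambda>1$,
\[
\lambda x-y=(\lambda-1)\Big(x-\frac1{\lambda-1}v\Big),\qquad\lambda y-x=(\lambda-1)\Big(x+\frac\lambda{\lambda-1}v\Big).
\]
The first vector is in $\overline U$ if and only if $-\frac1{\lambda-1}\ge\alpha$, that is, $\lambda\ge\frac{1-\alpha}{-\alpha}$. The second is in $\overline U$ if and only if $\frac\lambda{\lambda-1}\le\beta$, that is, $\lambda\ge\frac\beta{\beta-1}$.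
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The properties of $U$ are in Lemma~\ref{lem:cone}. The lower bound follows from Corollary~\ref{cor:lower} and $d_T\ge\frac12d_{\mathrm{Hilb}}$ on $\mathcal H$.

For the upper bound let $x\ne y$, keep the notation of Lemma~\ref{lem:chord}, and let $z=z(t)=x+tv$ and $\sigma=z/F(z)$ for $t\in[0,1]$. Put $A=\frac1{t-\alpha}$ and $B=\frac1{\beta-t}$. Since $z-(t-\alpha)v=x+\alpha v$ and $z+(\beta-t)v=x+\beta v$ lie in $\overline U$, we have $-Bz\preceq v\preceq Az$. As $\partial^2F_z$ annihilates $z$, we may replace $v$ by $w=v-\frac{A-B}2z$, which makes these bounds symmetric: $-\frac{A+B}2z\preceq w\preceq\frac{A+B}2z$. By Lemmas~\ref{lem:speed} and~\ref{lem:hess},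
\[
g(\sigma',\sigma')=-\frac{\partial^2F_z(w,w)}{F(z)}\le2k^3|w|_z^2\le\frac{k^3}2(A+B)^2 .
\]
The curve $\sigma$ joins $x$ to $y$ in $\mathcal H$, so
\[
d_g(x,y)\le\sqrt{k^3/2}\int_0^1\Big(\frac1{t-\alpha}+\frac1{\beta-t}\Big)dt=\sqrt{k^3/2}\,\log\Big(\frac{1-\alpha}{-\alpha}\cdot\frac\beta{\beta-1}\Big),
\]
and the logarithm is $d_{\mathrm{Hilb}}(x,y)$.
\end{proof}

\begin{remark}
The dependence on $k$ is unavoidable. Let $h=x_1x_2^{k-1}$ on the quadrant, $a=1/k$, and $\omega=\log(x_1/x_2)$. On $\mathcal H$ we have $a\log x_1+(1-a)\log x_2=0$, so $\log x_1=(1-a)\omega$ and $\log x_2=-a\omega$. Formula \eqref{eq:monomial} gives $g=\big(a(1-a)^2+(1-a)a^2\big)d\omega^2=a(1-a)\,d\omega^2$. Since $d_{\mathrm{Hilb}}$ is the difference of the values of $\omega$, we get $d_g=\frac{\sqrt{k-1}}k\,d_{\mathrm{Hilb}}$, and the factor tends to $0$ as $k\to\infty$.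
\end{remark}

\begin{remark}
For $k=4$ the lower bound cannot be replaced by a linear one $d_g\ge c\,d_{\mathrm{Hilb}}$ with $c>0$ independent of $h$. In Example~\ref{ex:quartic} let $\sigma(t)$ be the projection of $(1,t)$. The linear coordinates $\tau x_1\pm x_2$ turn $U$ into the quadrant, so $d_{\mathrm{Hilb}}(\sigma(0),\sigma(t))=\log\frac{\tau+t}{\tau-t}\sim2t/\tau$ as $t\downarrow0$, while $d_g(\sigma(0),\sigma(t))\sim\sqrt{\varepsilon/2}\;t$. The ratio $d_g/d_{\mathrm{Hilb}}$ tends to $\tau\sqrt{\varepsilon/8}$.
\end{remark}

\section{Completeness implies closedness}\label{sec:converse}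

A component of the hyperbolic locus can end at finite distance. For $h=x_1^3+x_2^3$ the vector $v=(x_2^2,-x_1^2)$ spans $\ker dh$, and $\partial^2h(v,v)=6x_1x_2h$. So the hyperbolic points of $\{h=1\}$ are those with $x_1x_2<0$, and the component with $x_1>0>x_2$ has the non-hyperbolic point $(1,0)$ in its closure. Near such a point $p$ the form $\partial^2h$ is bounded, so a curve in $\mathcal H$ that reaches $p$ with bounded velocity has finite $g$-length. The difficulty is to find such a curve, and this is where we use that $\mathcal H$ is defined by polynomials.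

A subset of $\mathbb R^N$ is \emph{semialgebraic} if it is a finite union of sets defined by finitely many polynomial equations and strict polynomial inequalities. Such sets are stable under finite unions, finite intersections and complements. We use three standard facts. By the Tarski--Seidenberg theorem, the image of a semialgebraic set under a coordinate projection is semialgebraic. The connected components of a semialgebraic set are semialgebraic. By the curve selection lemma \cite[Prop.~8.1.13]{BCR}, if $A$ is semialgebraic and $p\in\overline A$, there is a curve $\gamma\colon[0,\varepsilon)\to\mathbb R^N$, analytic also at $0$, with $\gamma(0)=p$ and $\gamma((0,\varepsilon))\subset A$.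

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The set $\mathcal H$ is connected and open in the hypersurface $\{h=1\}$. If $\mathcal H$ is closed in $\mathbb R^{n+1}$, it is open, closed and connected in $\{h=1\}$, hence a component. Conversely, a component of the closed set $\{h=1\}$ is closed in $\mathbb R^{n+1}$. In this case $g$ is complete by Theorem~\ref{thm:A}.

Suppose now that $\mathcal H$ is not closed, and let $p\in\overline{\mathcal H}\setminus\mathcal H$. The non-hyperbolic points of $\{h=1\}$ form the projection to the first factor of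
\[
\{(z,v):h(z)=1,\ dh_z(v)=0,\ v\ne0,\ \partial^2h_z(v,v)\ge0\},
\]
so they form a semialgebraic set. Hence the set of hyperbolic points is semialgebraic, and so is its component $\mathcal H$. Let $\gamma$ be a curve as above with $A=\mathcal H$. On $[0,\varepsilon/2]$ both $\gamma$ and $\gamma'$ are bounded, so there is a constant $C$ with $g(\gamma',\gamma')=-\frac1k\partial^2h_\gamma(\gamma',\gamma')\le C^2$ on $(0,\varepsilon/2]$. Therefore $d_g(\gamma(s),\gamma(t))\le C|s-t|$ there, and $\gamma(1/j)$ is a $d_g$-Cauchy sequence. If $g$ were complete, it would converge to a point of $\mathcal H$ with respect to $d_g$, hence in the topology of $\mathbb R^{n+1}$. But $\gamma(1/j)\to p\notin\mathcal H$. So $g$ is incomplete.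
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{CNS}
Vicente Cort\'es, Marc Nardmann, Stefan Suhr, \emph{Completeness of hyperbolic centroaffine hypersurfaces}, arXiv:1407.3251 (2014).

\end{thebibliography}
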